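# Sums of squares in $K(X)$ and $L(X)$: a quadratic extension that raises the Pythagoras number

## 1. Two, four, eight squares: when $p(K(X))$ is a power of two

For a field $F$, let $\sum F^2$ be the set of nonzero sums of squares in $F$. The **Pythagoras number** $p(F)$ is the smallest $n\in\mathbb N$ such that every element of $\sum F^2$ is a sum of $n$ squares, and $p(F)=\infty$ if there is no such $n$. We write $K(X)$ for the rational function field in one variable over $K$.

Take a finite field extension $L/K$. Can sums of squares in $L(X)$ need more squares than sums of squares in $K(X)$? In other words: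

> Does $p(L(X))\le p(K(X))$ hold for all fields $K$ and all finite extensions $L/K$?

The problem comes from Becher, Daans, Grimm, Manzano-Flores, Zaninelli, "Sums of squares in function fields over a henselian valued field", arXiv:2302.11425 (2023). The following is known, and we call it **Theorem H**: if $K$ carries a non-trivial henselian valuation $v$ whose residue field $Kv$ has characteristic $\neq 2$, then $p(L(X))\le p(K(X))$ for every finite extension $L/K$.

**A case by hand.** Let $K=\mathbb R$. A nonzero sum of squares in $\mathbb R(X)$ is a square times a squarefree polynomial $g$ with $g\ge 0$ on $\mathbb R$. Such a $g$ has no real root, so it is a positive constant times a product of factors $(X-\alpha)^2+\beta^2$. Hence $g=h\bar h$ with $h=P+iQ\in\mathbb C[X]$, and $g=P^2+Q^2$. As $1+X^2$ is not a square, $p(\mathbb R(X))=2$. The only proper finite extension of $\mathbb R$ is $\mathbb C$. There every $f$ equals $\left(\frac{f+1}2\right)^2+\left(\frac{i(f-1)}2\right)^2$, and $X$ is not a square, so $p(\mathbb C(X))=2$ as well.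

We will prove that the answer is always yes when $p(K(X))$ is a power of two, and then ask what changes for $p(K(X))=3$.

### Vocabulary and textbook facts

A field $F$ is **real** if $-1$ is not a sum of squares in $F$, and **nonreal** otherwise. For nonreal $F$, the **level** $s(F)$ is the least $n$ such that $-1$ is a sum of $n$ squares. We write $n\langle 1\rangle$ for the form $x_1^2+\dots+x_n^2$. A form is **isotropic** over $F$ if it has a nontrivial zero over $F$. Thus $F$ is nonreal if and only if some $n\langle1\rangle$ is isotropic over $F$. A form is **universal** if it represents every nonzero element. Real fields have characteristic $0$, and by Artin and Schreier they have orderings, hence real closures.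

**Fact 1 (reduction to squarefree polynomials).** Every $f\in F(X)^*$ is a square times a squarefree polynomial, since $p/q=pq/q^2$. So $p(F(X))$ can be tested on squarefree polynomials $g\in F[X]\cap\sum F(X)^2$. Nonzero constants count as squarefree.

**Fact 2 (lowest terms).** Let $v:E^*\to\mathbb Z$ be a surjective discrete valuation with uniformizer $\pi$ and residue field $k$. Let $h_1,\dots,h_n\in E$ be not all zero, $r=\min v(h_j)$, and let $\eta_j\in k$ be the residue of $\pi^{-r}h_j$. The $\eta_j$ are not all zero, and $\pi^{-2r}\sum h_j^2$ has residue $\sum\eta_j^2$. Consequently: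

* if $\sum h_j^2$ is zero or has odd value, then $n\langle1\rangle$ is isotropic over $k$;
* if $n\langle 1\rangle$ is anisotropic over $k$, then $v(\sum h_j^2)=2r$, and the residue of $\pi^{-2r}\sum h_j^2$ is a nonzero sum of $n$ squares in $k$.

In particular, if $F$ is real, then $F(X)$ and $F((t))$ are real.

**Fact 3 (Cassels).** If $\operatorname{char}F\ne2$ and $f\in F[X]$ is a sum of $n$ squares in $F(X)$, then $f$ is a sum of $n$ squares in $F[X]$. If $F$ is real, leading terms cannot cancel. So the polynomials have degree $\le\frac12\deg f$, $\deg f$ is even, and the leading coefficient of $f$ is a sum of squares in $F$.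

**Fact 4.** In characteristic $\ne2$, an isotropic nondegenerate form is universal. So if $n\langle1\rangle$ is isotropic over $F$, then $p(F(X))\le n$. Also, over a nonreal $F$ every element is a sum of squares, as $f=\left(\frac{f+1}2\right)^2-\left(\frac{f-1}2\right)^2$.

**Fact 5 (Pfister).** Let $\operatorname{char}F\neq2$ and $\varphi=2^n\langle1\rangle$. The set $D_F(\varphi)$ of nonzero sums of $2^n$ squares in $F$ is a group under multiplication. If $\varphi$ is isotropic over $F$, it is hyperbolic. The level of a nonreal field is a power of $2$.

### The theorem for powers of two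

**Theorem B.** Let $L/K$ be a finite field extension.

1. If $n\ge0$ and $p(K(X))\le2^n$, then $p(L(X))\le2^n$. Hence the inequality $p(L(X))\le p(K(X))$ holds whenever $p(K(X))$ is a power of $2$, and $p(L(X))\le2(p(K(X))-1)$ whenever $2\le p(K(X))<\infty$.
2. If $L$ is nonreal, then $p(L(X))\le p(K(X))$.

In characteristic $2$ a sum of squares is a square, so both Pythagoras numbers are $1$ and there is nothing to prove. Let $\operatorname{char}K\ne2$. The polynomial $1+X^2$ is squarefree of degree $2$, hence not a square, so $p(K(X))\ge2$. Thus $p(K(X))\le 2^n$ forces $n\ge1$. Put $\varphi=2^n\langle1\rangle$.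

**Lemma 1.** Let $n\ge1$ and $p(K(X))\le2^n$. Then $\varphi$ is isotropic over every finite nonreal extension $K'/K$, and $s(K')\le2^{n-1}$.

*Proof.* The purpose is to turn a hypothesis about $K(X)$ into one about finite extensions of $K$.

*Isotropy.* If $K$ is nonreal, then $X$ is a sum of squares in $K(X)$, hence of $2^n$ squares. It has odd $X$-adic value, so $\varphi$ is isotropic over the residue field $K$ by Fact 2, and hence over $K'$. If $K$ is real, write $K'\cong K[X]/(\pi)$ with $\pi$ irreducible. As $K'$ is nonreal, there are $h_i\in K[X]$ with $\deg h_i<\deg\pi$ and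
$$1+\sum h_i^2=\pi r,\qquad r\in K[X].$$
Here $r\ne0$ because $K(X)$ is real, and comparing degrees gives $\deg r<\deg\pi$. The polynomial $\pi r$ is a sum of squares in $K(X)$, so by hypothesis and Fact 3, $\pi r=\sum_{i=1}^{2^n}f_i^2$ with $f_i\in K[X]$. If all $f_i$ were divisible by $\pi$, then $\pi^2\mid\pi r$, so $\pi\mid r$, contradicting $0\le\deg r<\deg\pi$. So reduction modulo $\pi$ gives a nontrivial zero of $\varphi$ over $K'$.

*Level.* By Fact 5, $\varphi$ is hyperbolic over $K'$, so it has a totally isotropic subspace of dimension $2^{n-1}$. This meets the coordinate subspace of dimension $2^{n-1}+1$ nontrivially. So $(2^{n-1}+1)\langle1\rangle$ is isotropic over $K'$, and dividing by a nonzero coordinate, $-1$ is a sum of $2^{n-1}$ squares. $\square$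

*Proof of Theorem B.* Assume first $p(K(X))\le2^n$, $n\ge1$.

**Step 1: (1) for nonreal $L$.** By Lemma 1, $(2^{n-1}+1)\langle1\rangle$ is isotropic over $L$. By Fact 4, $p(L(X))\le2^{n-1}+1\le2^n$.

From here to Step 4 let $L$ be real. Write $D=D_{L(X)}(\varphi)$, a group containing all nonzero squares. A finite nonreal extension of $L$ is a finite nonreal extension of $K$, so $\varphi$ is isotropic over it by Lemma 1.

**Step 2: primes.** *This step shows that a monic irreducible $\pi\in L[X]$ with $L[X]/(\pi)$ nonreal lies in $L^*D$.* We use induction on $\deg\pi$. Since $\varphi$ is isotropic over $L[X]/(\pi)$, there are $f_1,\dots,f_{2^n}\in L[X]$, not all zero, of degree $<\deg\pi$, with $\pi\mid\sum f_i^2$. Their greatest common divisor has degree $<\deg\pi$, so it is prime to $\pi$, and we may divide it out. So assume that the $f_i$ have no common factor. Write $\sum f_i^2=\pi r$. As $L(X)$ is real, $r\ne0$, and $\deg r<\deg\pi$. Let $\rho$ be a monic irreducible factor of $r$. Not all $f_i$ are divisible by $\rho$, so $\sum f_i^2\equiv0$ is a nontrivial relation in $L[X]/(\rho)$, which is therefore nonreal. By induction $\rho\in L^*D$.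 As $D$ is a group, $r\in L^*D$, and
$$\pi=\Big(\sum f_i^2\Big)\,r^{-1}\in L^*D.$$

**Step 3: constants.** *This step shows that every $c\in\sum L^2$ is in $D_L(\varphi)$.* As $L$ is real, $-c$ is not a square, and $L'=L(\sqrt{-c})$ is nonreal because $(\sqrt{-c})^2+c=0$ with $c$ a nonzero sum of squares. So there are $u,w\in L^{2^n}$, not both zero, with $\varphi(u+\sqrt{-c}\,w)=0$. The part without $\sqrt{-c}$ reads $\varphi(u)=c\,\varphi(w)$. If $\varphi(w)=0$, then $w=0$, $\varphi(u)=0$, and $u=0$ since $L$ is real, a contradiction. So $c=\varphi(u)/\varphi(w)\in D_L(\varphi)$.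

**Step 4: (1) for real $L$.** *We assemble.* Let $g\in L[X]\cap\sum L(X)^2$ be squarefree. If a monic irreducible $\pi$ divides $g$, then $g$ is a sum of squares with odd $\pi$-adic value, so $L[X]/(\pi)$ is nonreal by Fact 2. By Step 2, $g=c\,\delta$ with $c\in L^*$ and $\delta\in D$. Now $c=g\delta\cdot\delta^{-2}$ is a sum of squares in $L(X)$, hence in $L[X]$ by Fact 3, and putting $X=0$ gives $c\in\sum L^2$. By Step 3, $c\in D$, so $g\in D$. Thus $p(L(X))\le2^n$.

**Step 5: the numerical bound.** If $2\le p=p(K(X))<\infty$ and $2^n$ is the least power of $2$ with $2^n\ge p$, then $2^{n-1}\le p-1$, so $p(L(X))\le2^n\le2(p-1)$.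

**Step 6: part (2).** Let $L$ be nonreal, $s(L)=2^r$. Then $(2^r+1)\langle1\rangle$ is isotropic over $L$, so $p(L(X))\le2^r+1$. If $r=0$, this is $\le2\le p(K(X))$. If $r\ge1$, then $p(K(X))\le2^r$ would give $s(L)\le2^{r-1}$ by Lemma 1, a contradiction. So $p(K(X))\ge2^r+1\ge p(L(X))$. $\square$

## 2. Three squares do not multiply: the shape of a counterexample

What changes when $p(K(X))=3$? Theorem B leaves only real $L$ and only the value $p(L(X))=4$. If we run the proof with $3\langle1\rangle$ in place of $\varphi$, it stops in Step 2: from $\pi r=\sum f_i^2$ and information about $r$ we deduced information about $\pi$, because $D$ is a group. Nonzero sums of three squares do not form a group in general. In $\mathbb Q$, $3=1+1+1$ and $5=4+1+0$, but $15$ is not a sum of three squares. Indeed, take $15q^2=x^2+y^2+z^2$ in integers with $q\ge1$ minimal. If $q$ is odd, the left side is $\equiv7$ modulo $8$, which is not a sum of three squares modulo $8$. If $q$ is even, then $x,y,z$ are all even, and we can divide by $4$.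

The inequality does fail at $3$.

**Theorem A.** There exist a field $K$ of characteristic $0$ and $d\in K$ such that, for $L=K(\sqrt d)$: $L$ is real, $[L:K]=2$, $p(K(X))=3$ and $p(L(X))=4$. Moreover $1+2d$ is a sum of $3$ but not of $2$ squares in $L$.

**Corollary C.** For $K$ as in Theorem A, $p(K((t))(X))=4>3=p(K(X))$.

So the answer to the question is **no**. By Theorem B, $3$ is the smallest value of $p(K(X))$ for which the inequality can fail, and the bounds in Theorem B(1) are attained there.

### From $L(X)$ down to $L$

How does one certify that a polynomial is not a sum of three squares? The test polynomials $X^2+c$ can be understood completely.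

**Lemma 2.** If $F$ is real, $c\in F$, and $X^2+c$ is a sum of $n$ squares in $F(X)$, then $c$ is a sum of $n-1$ squares in $F$.

*Proof.* By Fact 3, $X^2+c=\sum_{i=1}^n(\alpha_iX+\beta_i)^2$ with $\alpha,\beta\in F^n$, that is,
$$\alpha\cdot\alpha=1,\qquad\alpha\cdot\beta=0,\qquad\beta\cdot\beta=c.$$
By Witt's theorem some $\sigma\in O_n(F)$ sends $\alpha$ to $e_1$. Then $\sigma\beta$ is orthogonal to $e_1$, so $c=\sigma\beta\cdot\sigma\beta$ is a sum of $n-1$ squares. $\square$

So we want a real field $L$ and $a\in L$ that is a sum of three but not of two squares in $L$. Then $X^2+a$ needs four squares. Let us look for $a$ in $K$. If $a$ were in $\sum K^2$, then $p(K(X))\le3$ and Lemma 2 would make $a$ a sum of two squares already in $K$. So $a$ must become a sum of squares only in $L$. The choice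
$$a=1+2d=1^2+(\sqrt d)^2+(\sqrt d)^2$$
does that. It also shows one necessary condition: $2$ must not be a square in $K$, since otherwise $a=1+(\sqrt2\sqrt d)^2$.

### A first attempt, and where it stops

It is cheap to make $p(K(X))\le3$. Start with a countable real field $K_0\ni d$. For each squarefree nonconstant $g$ that is a sum of squares, adjoin a *generic* solution of $g=A^2+B^2+C^2$ with $A,B,C$ polynomials, that is, pass to the function field of the variety $V_g$ of all solutions. Repeat countably often and take the union. If $V_g$ is geometrically integral, this never turns $2$ into a square, because the old field stays algebraically closed in the new one.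

The process stops at this point: we must know that $a$ does not become a sum of two squares in $K_{j+1}(\sqrt d)$, and geometric integrality does not prevent it. For example, the conic $x^2+y^2=a$ is smooth and geometrically integral, and $a$ *is* a sum of two squares over its function field. We need a certificate for "$a$ is not a sum of two squares" which survives each adjunction.

### Two witnesses

The certificate will be a larger field $M_j\supset K_j$ over which the failure is visible from a valuation, and over which $V_g$ already has a point. If $V_g(M_j)\ne\emptyset$, then the function field $K_j(V_g)$ embeds into an iterated Laurent series field $M_{j+1}$ over $M_j$ (Lemma 4 below), and the certificate can be carried on.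

Take $M_0=\kappa((t))$ with $\kappa$ real, and $a=t$. Then
$$d=\frac{t-1}2=-2\cdot\frac{1-t}4,$$
and $1-t$ is a square, so $M_0(\sqrt d)=\kappa(\sqrt{-2})((t))$. If $-1$ is not a square in $\kappa(\sqrt{-2})$, then by Fact 2 a nonzero sum of two squares in this field has even value, and $t$ is not one. Two remarks on this choice:

* The field $M_0(\sqrt d)$ is nonreal, and this cannot be avoided: in a field $D((t))$ with $D$ real, $t$ is not a sum of squares, whereas $a$ is one in $M_0(\sqrt d)$. So the $M_j$ cannot show that $L$ is real. A second witness, real closed fields $R_j\supset K_j$ in which $d>0$, takes care of that.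
* We need $V_g(M_0)\neq\emptyset$ for the polynomials $g$ that occur, so we want $p(M_0(X))\le3$. The choice $\kappa=\mathbb R$ fails, since $-1$ is a square in $\mathbb R(\sqrt{-2})=\mathbb C$. The choice $\kappa=\mathbb Q$ fails too: a solution for $g=X^2+3$ over $\mathbb Q((t))$ would make $3$ a sum of two squares in $\mathbb Q((t))$ by Lemma 2, hence in $\mathbb Q$ by Fact 2; but $3q^2=x^2+y^2$ in integers forces $3\mid x,y$, then $3\mid q$, and so on.

So $\kappa$ has to lie between: $2\notin\kappa^2$, yet three squares suffice over $\kappa((t))(X)$ and over further Laurent series. The plan is now: the variety $V_g$ (Section 3), embeddings and real points (Section 4), Laurent series (Section 5), the field $\kappa$ (Section 6), and the tower (Section 7).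

## 3. The variety of representations $g=A^2+B^2+C^2$

Let $F$ be a field of characteristic $0$ and $g\in F[X]$ squarefree of degree $2m$, $m\ge1$. Write $F[X]_{\le m}$ for the polynomials of degree $\le m$. **Definition.** $V_g\subset\mathbb A_F^{3(m+1)}$ is the affine scheme of triples $(A,B,C)$ of polynomials of degree $\le m$ with
$$A^2+B^2+C^2=g,$$
which amounts to $2m+1$ equations in the coefficients.

*Example.* For $g=X^2+c$, $c\neq0$, a point is a pair $\alpha,\beta\in F^3$ with $\alpha\cdot\alpha=1$, $\alpha\cdot\beta=0$, $\beta\cdot\beta=c$, as in the proof of Lemma 2.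

Recall that a variety is geometrically integral if it stays integral over the algebraic closure. The variety $x^2-2y^2=0$ over $\mathbb Q$ is integral, but over $\overline{\mathbb Q}$ it splits into two lines.

**Lemma 3.** $V_g$ is smooth over $F$ and geometrically integral. In particular $V_g(\overline F)\neq\emptyset$.

*Proof.* Let $k=\overline F$.

**Step 1: smoothness.** *We show that the Jacobian has full rank $2m+1$ at every $(A,B,C)\in V_g(k)$.* The polynomials $A,B,C$ have no common root, since it would be a double root of $g$. One of them, call it $P$, has degree exactly $m$, as $\deg g=2m$. For each root $x$ of $P$, the $\lambda\in k^3$ with $\lambda_1A(x)+\lambda_2B(x)+\lambda_3C(x)=0$ form a proper subspace. As $k$ is infinite, finitely many proper subspaces do not cover $k^3$, so some linear combination $Q$ of $A,B,C$ vanishes at no root of $P$. The differential of the equations,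
$$(k[X]_{\le m})^3\to k[X]_{\le 2m},\qquad(\dot A,\dot B,\dot C)\mapsto2(A\dot A+B\dot B+C\dot C),$$
has image containing $P\cdot k[X]_{\le m}+Q\cdot k[X]_{\le m}$. This is everything: given $h$ of degree $\le2m$, $Q$ is invertible modulo $P$, so there is $b$ of degree $\le m-1$ with $Qb\equiv h\bmod P$; then $(h-Qb)/P$ is a polynomial of degree $\le m$. So the differential is surjective.

**Step 2: coordinates.** *We rewrite the equation so that it can be solved by interpolation.* Put $U=B+iC$, $V=B-iC$. Then
$$V_g(k)=\{(A,U,V)\in(k[X]_{\le m})^3:\ A^2+UV=g\}.$$
Let $V^\circ$ be the open subset where $U$ has degree $m$, is squarefree, and is coprime to $g$.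

**Step 3: $V^\circ$ is nonempty and irreducible.** *We parametrize it by an irreducible variety.* Let $\mathcal C=\{(x,y):y^2=g(x),\ y\ne0\}$. As $g$ is squarefree and nonconstant, it is not a square in $k(X)$, so $\mathcal C$ is an irreducible curve. Let $Z\subset\mathcal C^m\times k^*\times k$ be the open subset where $x_1,\dots,x_m$ are distinct. It is nonempty, and irreducible because products of irreducible varieties over $k$ are irreducible. Send $((x_j,y_j)_j,c,\lambda)\in Z$ to
$$U=c\prod_j(X-x_j),\qquad A=A_0+\lambda U,\qquad V=(g-A^2)/U,$$
where $A_0$ of degree $\le m-1$ satisfies $A_0(x_j)=y_j$. Since $(g-A^2)(x_j)=g(x_j)-y_j^2=0$ and the $x_j$ are distinct, $U\mid g-A^2$, and $\deg V\le2m-m=m$. Also $g(x_j)=y_j^2\neq0$, so $U$ is coprime to $g$. By Lagrange interpolation, and because division by a polynomial with invertible leading coefficient is given by regular functions of the coefficients, this is a morphism $Z\to V^\circ$. It is surjective: given $(A,U,V)\in V^\circ$, let $c$ be the leading coefficient and $x_j$ the roots of $U$, and $y_j=A(x_j)$. Then $y_j^2=g(x_j)\ne0$, and $A-A_0$ has degree $\le m$ and vanishes at all $x_j$,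 so it is $\lambda U$ with $\lambda\in k$. Hence $V^\circ$, the image of $Z$, is nonempty and irreducible.

**Step 4: a one-parameter group of symmetries.** *We want to move any point into $V^\circ$ without leaving its component.* For $\rho\in k$ put
$$T_\rho(A,U,V)=(A+\rho V,\ U-2\rho A-\rho^2V,\ V).$$
Then $(A+\rho V)^2+(U-2\rho A-\rho^2V)V=A^2+UV$, so $T_\rho$ maps $V_g(k)$ to itself. (It is conjugation of $\begin{pmatrix}A&U\\V&-A\end{pmatrix}$, whose square is $g$ times the identity, by $\begin{pmatrix}1&\rho\\0&1\end{pmatrix}$.) If $T$ is an irreducible component of $V_g(k)$, the image of $k\times T$ under $(\rho,z)\mapsto T_\rho(z)$ is irreducible and contains $T=T_0(T)$, so it is contained in $T$. Thus every $T_\rho$ maps $T$ into $T$.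

**Step 5: every component meets $V^\circ$.** *We show that for every point $(A,U,V)$ and all but finitely many $\rho$, the polynomial $\Phi_\rho=U-2\rho A-\rho^2V$ has degree $m$, is coprime to $g$ and is squarefree.* Regard $\rho$ as an indeterminate and $\Phi\in k[X,\rho]$. As a quadratic polynomial in $\rho$, $\Phi$ has discriminant $4(A^2+UV)=4g$.

* *Degree.* The $X^m$-coefficients $\alpha,u,\nu$ of $A,U,V$ satisfy $\alpha^2+u\nu\ne0$, because this is the leading coefficient of $g$. So the $X^m$-coefficient $u-2\rho\alpha-\rho^2\nu$ of $\Phi$ is a nonzero polynomial in $\rho$.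
* *Coprimality.* At a root $x$ of $g$, the polynomials $A,U,V$ do not all vanish, else $x$ would be a double root of $g=A^2+UV$. So $\Phi(x,\rho)\neq0$ in $k[\rho]$, for each of the finitely many $x$.
* *Squarefreeness.* We claim that the discriminant of $\Phi$ with respect to $X$ is a nonzero element of $k[\rho]$. Otherwise $\Phi$ has a multiple factor over $k(\rho)$, and by Gauss' lemma $\Phi=P^2R$ with $P,R\in k[\rho][X]$ and $\deg_XP>0$. Since $\deg_\rho\Phi\le2$, $\deg_\rho P\le1$. If $\deg_\rho P=0$, then $P\in k[X]$ divides the coefficients $U,-2A,-V$ of $\Phi$, so $P^2\mid g$, a contradiction. If $\deg_\rho P=1$, then $\deg_\rho R=0$, and $R\in k[X]$ divides $U,A,V$. So $R^2\mid g$ and $R$ is constant. Then $\Phi=RP^2$ with $P$ linear in $\rho$ has discriminant $0$ in $\rho$, that is, $4g=0$, a contradiction.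

Each condition excludes only finitely many $\rho$.

**Step 6: conclusion.** Let $T$ be a component. By Steps 4 and 5, $T\cap V^\circ$ is nonempty and open in $T$, hence dense in $T$, so $T\subset\overline{V^\circ}$. This closure is irreducible by Step 3, so $T=\overline{V^\circ}$. Thus $V_g$ is irreducible over $k$. Being smooth, it is reduced over $k$, hence geometrically integral. $\square$

## 4. Function fields inside Laurent series, and real points

**Lemma 4.** Let $\operatorname{char}F=0$, let $W$ be a smooth geometrically integral affine $F$-variety of dimension $n$, and let $M/F$ be a field extension with $W(M)\ne\emptyset$. Then $F(W)$ embeds over $F$ into $M((s_1))\cdots((s_n))$. Moreover $F$ is algebraically closed in $F(W)$.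

*Proof.* The variety $W_M$ is integral and has a smooth $M$-point. The local ring there is regular with residue field $M$, so its completion is $M[[s_1,\dots,s_n]]$, and it embeds into its completion. The ring $M[[s_1,\dots,s_n]]$ lies in $M((s_1))\cdots((s_n))$, so the function field $M(W_M)$ does too. Since $F[W]\subset F[W]\otimes_FM=M[W_M]$, we get $F(W)\subset M(W_M)\subset M((s_1))\cdots((s_n))$.

If $\theta\in F(W)$ is algebraic over $F$, then $F(\theta)\otimes_F\overline F$ is contained in $F(W)\otimes_F\overline F$, a localization of the domain $F[W]\otimes_F\overline F$. But $F(\theta)\otimes_F\overline F$ is a product of $[F(\theta):F]$ copies of $\overline F$. So $[F(\theta):F]=1$. $\square$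

**Lemma 5.** Let $R$ be real closed and $g\in R[X]$ squarefree, nonconstant, $g\in\sum R(X)^2$. Then $\deg g$ is even and $V_g(R)\neq\emptyset$.

*Proof.* This is the computation for $\mathbb R$ from Section 1. Outside the finitely many poles of the rational functions in a representation, $g\ge0$. At a simple root $g$ would change sign and be negative at infinitely many points. As $g$ is squarefree, it has no roots in $R$. So $g=c\prod_{j=1}^m((X-\alpha_j)^2+\beta_j^2)$ with $c>0$. With $h=\sqrt c\prod(X-\alpha_j+i\beta_j)=P+iQ$, of degree $m$, we get $g=h\bar h=P^2+Q^2+0^2$, and $(P,Q,0)\in V_g(R)$. $\square$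

## 5. Laurent series preserve the bound $N$

**Definition.** For $N\ge3$ and $F$ of characteristic $0$, let $\mathcal P_N(F)$ be the property that $p(F'(X))\le N$ for every finite extension $F'/F$.

*Example.* $\mathcal P_3(\mathbb R)$ holds by Section 1. $\mathcal P_3(\mathbb Q)$ fails, since $X^2+3$ is a sum of squares but not of three: otherwise $3$ would be a sum of two squares in $\mathbb Q$, which Section 2 excluded.

We use two cited theorems.

* **(CTPS)** Colliot-Thélène, Parimala, Suresh, *Patching and local-global principles for homogeneous spaces over function fields of p-adic curves*, Comment. Math. Helv. 87 (2012), Thm 3.1. Let $M$ be the fraction field of a complete discrete valuation ring with residue characteristic $\ne2$, and $E/M$ a function field in one variable. A nondegenerate quadratic form of dimension $\ge3$ over $E$ is isotropic if it is isotropic over the completion $E_v$ for every discrete rank-one valuation $v$ of $E$.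
* **(Ruled residue theorem)** J. Ohm, Proc. AMS 89 (1983). If a valuation on $M(X)$ extends one on $M$ with residue field $k_0$, and its residue field $k$ is transcendental over $k_0$, then $k=\ell(Y)$ with $\ell/k_0$ finite and $Y$ transcendental over $\ell$.

We also use Hensel's lemma: in a complete discretely valued field with residue characteristic $\neq2$, a unit whose residue is a nonzero square is a square. Hence a diagonal form $\langle u_1,\dots,u_n\rangle$ with unit entries is isotropic if its residue form is. Indeed, if $\sum\bar u_i\bar x_i^2=0$ with, say, $\bar x_1\ne0$, lift $\bar x_2,\dots,\bar x_n$ arbitrarily; then $-u_1^{-1}\sum_{i\ge2}u_ix_i^2$ has residue $\bar x_1^2\neq0$, so it is a square.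

**Lemma 6.** $\mathcal P_N(F)$ implies $\mathcal P_N(F((t)))$.

*Proof.*

**Step 1: reduction to the field itself.** *We get rid of the finite extension.* A finite extension of $F((t))$ is complete discretely valued, with residue field $F'$ finite over $F$, of characteristic $0$. By Cohen's structure theorem it is isomorphic to $F'((t'))$, and $\mathcal P_N(F')$ holds. So it suffices to show $p(M(X))\le N$ for $M=F((t))$ and every $F$ with $\mathcal P_N(F)$.

**Step 2: what $\mathcal P_N(F)$ says about algebraic extensions.** *These will be among the residue fields.* Let $F'/F$ be algebraic.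

(a) *If $F'$ is nonreal, $N\langle1\rangle$ is isotropic over $F'$.* We may pass to a finite nonreal subextension, so let $F'/F$ be finite. By Fact 4, $X$ is a sum of squares in $F'(X)$, hence of $N$ squares. Its $X$-adic value is odd, so Fact 2 applies.

(b) *If $F'$ is real, $p(F')\le N$.* A $c\in\sum F'^2$ lies in $\sum F''^2$ for a finite subextension $F''$. By $\mathcal P_N(F)$ and Fact 3, $c$ is a sum of $N$ squares in $F''[X]$; put $X=0$.

**Step 3: good fields.** *We isolate what the local argument needs.* Call a field $k$ of characteristic $0$ *good* if either $k$ is nonreal and $N\langle1\rangle$ is isotropic over $k$, or $k$ is real and $p(k)\le N$. The following are good: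

* Algebraic extensions of $F$, by (a) and (b).
* $F'(Y)$ with $F'/F$ finite. If $F'$ is nonreal, use (a); if $F'$ is real, so is $F'(Y)$, and $p(F'(Y))\le N$ by $\mathcal P_N(F)$.
* $F'((t'))$ with $F'/F$ finite. If $F'$ is nonreal, use (a). If $F'$ is real, so is $F'((t'))$, and by Fact 2 a nonzero sum of squares is $t'^{2r}c(1+\cdots)$ with $c\in\sum F'^2$. Here $1+\cdots$ is a square and $c$ is a sum of $N$ squares by (b).

**Step 4: all residue fields are good.** *We determine the residue fields of $E=M(X)$.* Let $v:E^*\to\mathbb Z$ be a surjective discrete valuation with residue field $k_v$. Every element of $1+tF[[t]]$ is an $n$-th power in $M$ for all $n\ge1$, so its value is divisible by all $n$, hence is $0$. For $c\in F^*$ we get $v(1+ct)=0$. If $v(ct)$ were negative, then $v(1+ct)=v(ct)<0$; so $v(ct)\ge0$, that is, $v(c)\ge-v(t)$. The subgroup $v(F^*)\subset\mathbb Z$ is bounded below, hence is $0$, and $c=1$ gives $v(t)\ge0$. Since every element of $M^*$ has the form $t^rcu$ with $c\in F^*$, $u\in1+tF[[t]]$, we have $v(t^rcu)=r\,v(t)$.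

If $v(t)=0$, then $v$ is trivial on $M$, so $k_v$ is finite over $M$. By Step 1, $k_v\cong F'((t'))$ with $F'/F$ finite, and this is good. If $v(t)>0$, then $v|_M$ is equivalent to the $t$-adic valuation, with residue field $F$. So $k_v$ is algebraic over $F$ or, by the ruled residue theorem, $k_v=F'(Y)$ with $F'/F$ finite. Both are good. In all cases $k_v$ has characteristic $0$.

**Step 5: isotropy over every completion.** Let $g\in\sum E^2$ and $q=N\langle1\rangle\perp\langle-g\rangle$, of dimension $N+1\ge3$. If $k_v$ is nonreal, $N\langle1\rangle$ is isotropic over $k_v$, hence over $E_v$ by Hensel. If $k_v$ is real, then by Fact 2 $v(g)=2r$ is even, and for a uniformizer $\pi$ the residue of $\pi^{-2r}g$ is a nonzero sum of squares in $k_v$, hence a sum of $N$ squares in $k_v$. So $q\cong N\langle1\rangle\perp\langle-\pi^{-2r}g\rangle$ has unit entries and isotropic residue form, and is isotropic over $E_v$ by Hensel.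

**Step 6: conclusion.** By (CTPS), $q$ is isotropic over $E$. If $N\langle1\rangle$ is anisotropic over $E$, a nontrivial zero of $q$ has nonzero last coordinate, and dividing by it shows that $N\langle1\rangle$ represents $g$. If $N\langle1\rangle$ is isotropic, it is universal. Either way $g$ is a sum of $N$ squares. $\square$

Step 4 shows why $\mathcal P_N$ speaks about all finite extensions: the residue fields $F'(Y)$ really enter.

## 6. A real field $\kappa$ with $\sqrt2\notin\kappa$ and three squares over all finite extensions

Here the first attempt of Section 2 does work: the only thing to protect is "$2$ is not a square", and geometric integrality protects that. What is new is that finite extensions must be treated too, and for this we use Weil restriction. **Definition.** For a finite extension $F'/\kappa_i$ in characteristic $0$ and an affine $F'$-variety $Y$, the *Weil restriction* $W=R_{F'/\kappa_i}(Y)$ is the affine $\kappa_i$-variety obtained by writing the unknowns in a $\kappa_i$-basis of $F'$ and separating components. So $W(A)=Y(F'\otimes_{\kappa_i}A)$ for $\kappa_i$-algebras $A$.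

*Example.* Let $F'=\mathbb Q(i)$ and let $Y$ be $x^2+y^2+1=0$. With $x=x_0+x_1i$, $y=y_0+y_1i$, $W$ is given by $x_0^2-x_1^2+y_0^2-y_1^2+1=0$ and $x_0x_1+y_0y_1=0$.

Over an algebraic closure, $F'\otimes_{\kappa_i}\overline{\kappa_i}$ is a product of copies of $\overline{\kappa_i}$ indexed by the embeddings $\sigma$ of $F'$, so $W$ becomes $\prod_\sigma Y^\sigma$. Hence if $Y$ is smooth and geometrically integral, so is $W$.

**Lemma 7.** There is a real field $\kappa$ of characteristic $0$ with $2\notin\kappa^2$ and $\mathcal P_3(\kappa)$.

*Proof.* We build countable fields $\mathbb Q=\kappa_0\subset\kappa_1\subset\cdots$ and real closed fields $\mathbb R=R_0\subset R_1\subset\cdots$ with compatible embeddings $\kappa_j\subset R_j$ and with $\kappa_j$ algebraically closed in $\kappa_{j+1}$.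

**Step 1: the tasks.** *We list what has to be achieved.* A task over $\kappa_i$ is a finite extension $F'/\kappa_i$ with an $F'$-variety $Y$ of one of two types:

* $F'$ is real and $Y=V_g$ for a squarefree nonconstant $g\in F'[X]\cap\sum F'(X)^2$ (then $\deg g$ is even by Fact 3);
* $F'$ is nonreal and $Y=S$, the curve $x^2+y^2+1=0$.

In both cases $Y$ is affine, smooth and geometrically integral: for $V_g$ by Lemma 3, and $S$ becomes $uv=-1$ over the algebraic closure. As $\kappa_i$ is countable, there are countably many tasks over $\kappa_i$ up to isomorphism. Use a bijection $(i,n)\mapsto j$ of $\mathbb N^2$ with $\mathbb N$ such that $j\ge i$, for instance $j=2^i(2n+1)-1$, and at stage $j$ perform the $n$-th task over $\kappa_i$. Then every task over every $\kappa_i$ is eventually performed.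

**Step 2: performing a task.** *We adjoin a generic point of $Y$.* Let $(F',Y)$ over $\kappa_i$ be the task at stage $j\ge i$. Put $W=R_{F'/\kappa_i}(Y)$ and $\kappa_{j+1}=\kappa_j(W_{\kappa_j})$.

**Step 3: the real witness survives.** *We show $W(R_j)\ne\emptyset$.* The algebra $F'\otimes_{\kappa_i}R_j$ is a product of copies of $R_j$, one for each embedding $\sigma:F'\to R_j$ over $\kappa_i$, and of copies of the algebraically closed field $R_j(i)$. A factor $R_j(i)$ contributes a nonempty set of points because $Y\ne\emptyset$. A factor $R_j$ occurs only if $F'$ is real. Then $Y=V_g$, and $g^\sigma\in\sum R_j(X)^2$ is squarefree and nonconstant, so $V_{g^\sigma}(R_j)\neq\emptyset$ by Lemma 5. So $W(R_j)\neq\emptyset$, and by Lemma 4 $\kappa_{j+1}$ embeds over $\kappa_j$ into some $R_j((s_1))\cdots((s_n))$, which is real. Let $R_{j+1}$ be a real closure of this field.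

**Step 4: what was gained.** By Lemma 4, $\kappa_j$ is algebraically closed in $\kappa_{j+1}$. Hence $\kappa_i$ is algebraically closed in $\kappa_{j+1}$. The generic point of $W$ is a point of $W(\kappa_{j+1})=Y(F'\otimes_{\kappa_i}\kappa_{j+1})$. The algebra $F'\otimes_{\kappa_i}\kappa_{j+1}$ is a field: the minimal polynomial over $\kappa_i$ of a primitive element of $F'$ stays irreducible over $\kappa_{j+1}$, because the coefficients of a monic factor are algebraic over $\kappa_i$ and hence lie in $\kappa_i$.

**Step 5: the union.** Let $\kappa=\bigcup\kappa_j$. It is real, as it embeds into $\bigcup R_j$. Moreover $\mathbb Q$ is algebraically closed in $\kappa$, so $2\notin\kappa^2$.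

**Step 6: $\mathcal P_3(\kappa)$.** Let $\kappa'=\kappa(\theta)$ be a finite extension. For $i$ large, the minimal polynomial of $\theta$ over $\kappa$ has coefficients in $\kappa_i$. Then $F'=\kappa_i(\theta)$ satisfies $[F':\kappa_i]=[\kappa':\kappa]$ and $\kappa'=F'\otimes_{\kappa_i}\kappa$. So performing a task $(F',Y)$ gives a point of $Y$ over $\kappa'$.

* *$\kappa'$ nonreal.* For $i$ large, $F'$ is nonreal, and the task $(F',S)$ shows that $-1$ is a sum of two squares in $\kappa'$. So $3\langle1\rangle$ is isotropic over $\kappa'$, and $p(\kappa'(X))\le3$.
* *$\kappa'$ real.* Let $g\in\kappa'[X]\cap\sum\kappa'(X)^2$ be squarefree. If $g$ is nonconstant, then for $i$ large $g\in F'[X]\cap\sum F'(X)^2$ with $F'\subset\kappa'$ real, and the task $(F',V_g)$ makes $g$ a sum of $3$ squares in $\kappa'[X]$. If $g=c$ is constant, then $X^2+c$ is squarefree, nonconstant and in $\sum\kappa'(X)^2$, hence a sum of $3$ squares in $\kappa'[X]$; put $X=0$. So $p(\kappa'(X))\le3$. $\square$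

## 7. The tower $K_j\subset M_j$, $K_j\subset R_j$: proof of Theorem A

**Step 1: starting data.** Let $K_0=\mathbb Q(d)$ with $d$ transcendental, and $a=1+2d$. Let $M_0=\kappa((t))$ with $\kappa$ from Lemma 7, and embed $K_0\to M_0$ by $a\mapsto t$, that is, $d\mapsto(t-1)/2$. Let $R_0=\mathbb R$ and embed $K_0\to\mathbb R$ by sending $d$ to a positive transcendental number.

**Step 2: the tower.** *We adjoin representations by three squares and carry both witnesses along.* We construct countable fields $K_0\subset K_1\subset\cdots$, fields $M_0\subset M_1\subset\cdots$ and real closed fields $R_0\subset R_1\subset\cdots$ with compatible embeddings $K_j\subset M_j$ and $K_j\subset R_j$, where each $M_j$ is an iterated Laurent series field $\kappa((t))((s_1))\cdots((s_r))$. Such an $M_j$ is real, and $\mathcal P_3(M_j)$ holds by Lemma 7 and repeated use of Lemma 6. At stage $j$ we treat a squarefree nonconstant $g\in K_j[X]\cap\sum K_j(X)^2$, with the same bookkeeping as in Section 6, so that each such $g$ over each $K_i$ is treated at some stage $j\ge i$. As $K_j\subset R_j$ is real, $\deg g=2m$ is even. Put $K_{j+1}=K_j(V_g)$, using Lemma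 3.

* *$V_g(M_j)\ne\emptyset$.* We have $g\in\sum M_j(X)^2$ and $p(M_j(X))\le3$. By Fact 3, $g=A^2+B^2+C^2$ with $A,B,C\in M_j[X]$, of degree $\le m$ since $M_j$ is real. By Lemma 4, $K_{j+1}$ embeds over $K_j$ into an iterated Laurent series field over $M_j$, which we call $M_{j+1}$.
* *$V_g(R_j)\neq\emptyset$* by Lemma 5. By Lemma 4, $K_{j+1}$ embeds over $K_j$ into some $R_j((s_1))\cdots((s_n))$, which is real; let $R_{j+1}$ be a real closure of it.

The generic point of $V_g$ makes $g$ a sum of three squares in $K_{j+1}[X]$. Let $K=\bigcup K_j$ and $L=K(\sqrt d)$.

**Step 3: $p(K(X))\le3$.** The field $K$ is real. A squarefree nonconstant $g\in K[X]\cap\sum K(X)^2$ lies in $K_i[X]\cap\sum K_i(X)^2$ for some $i$, so it was treated, and it is a sum of $3$ squares in $K[X]$. For a nonzero constant $c\in\sum K(X)^2$, represent $X^2+c$ by three squares of polynomials and put $X=0$.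

**Step 4: $p(K(X))\ge3$.** If $2=f^2$ in some $D((s))$, then $f$ has value $0$ and its constant term squares to $2$ in $D$. Removing the variables of $M_j$ one by one, $2\notin\kappa^2$ gives $2\notin M_j^2$ for all $j$, so $2\notin K^2$. By Lemma 2, $X^2+2=X^2+1+1$ is not a sum of $2$ squares in $K(X)$. So $p(K(X))=3$.

**Step 5: $[L:K]=2$.** *Here we use the first witness.* In $M_0$, $d=-2\cdot\frac{1-t}4$ and $1-t$ is a square, so $d\in-2M_0^{*2}$. In the real field $M_j$ an element $-2x^2$ with $x\ne0$ is not a square, since $-2x^2=y^2$ would give $y^2+x^2+x^2=0$. So $d$ is not a square in any $M_j$, and $d\notin K^2$.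

**Step 6: $L$ is real.** *Here we use the second witness.* In $R_0$ we have $d>0$, so $d$ is a square in every $R_j$, and $K_j(\sqrt d)$ embeds into $R_j$. So each $K_j(\sqrt d)$ is real, and so is $L=\bigcup K_j(\sqrt d)$.

**Step 7: $a$ is not a sum of two squares in $L$.** *This is the certificate.* Otherwise, for some $j$, $a=t$ is a sum of two squares in $K_j(\sqrt d)$, hence in
$$M_j(\sqrt d)=M_j(\sqrt{-2})=\kappa'((t))((s_1))\cdots((s_r)),\qquad\kappa'=\kappa(\sqrt{-2}).$$
First, $-1\notin\kappa'^2$: if $-1=(x+y\sqrt{-2})^2$ with $x,y\in\kappa$, then $xy=0$, so $-1=x^2$ or $-1=-2y^2$. The first contradicts that $\kappa$ is real, the second gives $2=(1/y)^2\in\kappa^2$.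

Now let $D$ be a field of characteristic $0$ with $-1\notin D^2$, so that $2\langle1\rangle$ is anisotropic over $D$. By Fact 2, $2\langle1\rangle$ is anisotropic over $D((s))$ as well, so $-1\notin D((s))^2$; and a nonzero sum of two squares in $D((s))$ has even $s$-adic value and its lowest coefficient is a sum of two squares in $D$. Apply this to $s=s_r,\dots,s_1$ in turn. Each time $t$ is a constant, equal to its own lowest coefficient, so in the end $t$ is a sum of two squares in $\kappa'((t))$. But $t$ has odd $t$-adic value, a contradiction.

**Step 8: $p(L(X))=4$.** In $L$ we have $a=1^2+(\sqrt d)^2+(\sqrt d)^2$, so $X^2+a$ is a sum of $4$ squares in $L(X)$. As $L$ is real and $a$ is not a sum of $2$ squares in $L$, Lemma 2 shows that $X^2+a$ is not a sum of $3$ squares in $L(X)$. So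
$$p(L(X))\ \ge\ 4\ >\ 3\ =\ p(K(X)),$$
which already answers the question negatively. Finally $p(K(X))=3\le2^2$, so Theorem B(1) gives $p(L(X))\le4$. This proves Theorem A. $\square$

## 8. The jump from $K(X)$ to $K((t))(X)$: proof of Corollary C

Let $K,d,L$ be as in Theorem A and $a=1+2d$.

**Step 1: the upper bound.** By Theorem B(1) with $n=2$, every finite extension $K'/K$ has $p(K'(X))\le4$. That is $\mathcal P_4(K)$, and Lemma 6 gives $p(K((t))(X))\le4$.

**Step 2: four squares are needed over $L((t))$.** *We show that $f=X^2+a$ is not a sum of three squares in $L((t))(X)$.* It is a sum of four squares there. The field $L((t))(X)$ embeds into $L(X)((t))$: a nonzero polynomial in $X$ over $L((t))$ has as its lowest $t$-coefficient a nonzero polynomial in $L[X]$, so $X\in L(X)$ is transcendental over $L((t))$. Suppose $f$ is a sum of three squares in $L(X)((t))$. As $L(X)$ is real, Fact 2 shows that the lowest $t$-coefficient of $f$, which is $f$ itself, is a sum of three squares in $L(X)$. By Lemma 2, $a$ would be a sum of two squares in $L$, contradicting Theorem A. So $p(L((t))(X))\ge4$.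

**Step 3: back to $K((t))$.** The field $K((t))$ is henselian for the $t$-adic valuation, with residue field $K$ of characteristic $0$, and $L((t))/K((t))$ is finite. So Theorem H applies and gives
$$p(K((t))(X))\ \ge\ p(L((t))(X))\ \ge\ 4.$$
With Step 1, $p(K((t))(X))=4>3=p(K(X))$. $\square$
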